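# One separable group containing every separable group with left-invariant metric

## All two-element groups inside one measure algebra

For $r>0$ let $C_2(r)=\{1,s\}$ be the group of order two with the metric $d(1,s)=r$. Left multiplication by $s$ swaps the two points, so the metric is left-invariant. These are uncountably many different metric groups. Can one separable group contain all of them, each as a subgroup with exactly the right distances?

Here is a group that does it. Let $M$ be the set of Borel subsets of $[0,\infty)$ of finite Lebesgue measure $\mu$, with sets identified when they differ by a null set. The operation is the symmetric difference $A\triangle B$ and the metric is $d(A,B)=\mu(A\triangle B)$.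

- The triangle inequality holds because $A\triangle C\subseteq(A\triangle B)\cup(B\triangle C)$.
- The metric is left-invariant because $(C\triangle A)\triangle(C\triangle B)=A\triangle B$.
- The operation is continuous because $d(A\triangle B,A'\triangle B')\le d(A,A')+d(B,B')$, and inversion is the identity map.
- $M$ is separable, since finite unions of intervals with rational endpoints are dense.

The homomorphism $C_2(r)\to M$ with $s\mapsto[0,r)$ is isometric, since $\mu([0,r))=r$. So all the groups $C_2(r)$, $r>0$, sit in the single separable group $M$.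

In the same way $\mathbb R$ contains the groups $\mathbb Z$ with $d(m,n)=r|m-n|$, for all $r>0$ at once. But every element of $M$ has order at most two, so $M$ contains no copy of $\mathbb Z$, and $\mathbb R$ contains no element of order two. The question, from Michal Doucha's "Metrical universality for groups", arXiv:1410.1380 (2014), is whether one separable group can do this for everybody: does there exist a separable group with left-invariant metric that contains, isometrically and as a subgroup, every separable group with left-invariant metric? We shall prove that the answer is yes, and exhibit such a group.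

## Left-invariant metrics, lengths and conjugation

**Definition.** A *group with left-invariant metric* is a pair $(G,d)$, where $G$ is a group, $d$ is a metric on $G$ with $d(gx,gy)=d(x,y)$ for all $g,x,y\in G$, and multiplication and inversion are continuous for the topology of $d$. It is *separable* if $(G,d)$ is a separable metric space. The metric is not required to be complete.

**Definition.** A group $(G,d_G)$ with left-invariant metric is *metrically universal* for a class $\mathcal C$ of groups with left-invariant metric if for every $(H,d_H)\in\mathcal C$ there is an injective homomorphism $\phi:H\to G$ with $d_G(\phi(x),\phi(y))=d_H(x,y)$ for all $x,y\in H$.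

For a group $(H,d_H)$ with left-invariant metric put $|h|=d_H(h,1)$. Then $d_H(g,h)=|g^{-1}h|$. Moreover $|h|=0$ only for $h=1$; $|h^{-1}|=d_H(h^{-1},1)=d_H(1,h)=|h|$; and $|gh|\le d_H(gh,g)+d_H(g,1)=|h|+|g|$. Conversely, a function $|\cdot|:H\to[0,\infty)$ with these three properties gives the left-invariant metric $d_H(g,h)=|g^{-1}h|$. When does this metric make $H$ a topological group? From
$$(xu)(yv)=xy\cdot(y^{-1}uy)\,v,\qquad (xu)^{-1}=x^{-1}\cdot(xu^{-1}x^{-1})$$
we see that it suffices that every conjugation $k\mapsto g^{-1}kg$ is continuous at $1$.

Conjugation is where the difficulty of the problem lies, so we record what continuity gives, and then what it does not give.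

**Lemma 1.** Let $(H,d_H)$ be a group with left-invariant metric. For all $g\in H$ and $\varepsilon>0$ there is $C$ with
$$|g^{-1}kg|\le\varepsilon+C|k|\qquad\text{for all }k\in H. \tag{1}$$

*Proof.* By continuity of conjugation choose $\delta>0$ such that $|k|<\delta$ implies $|g^{-1}kg|<\varepsilon$. If $|k|\ge\delta$, then $|g^{-1}kg|\le2|g|+|k|\le(1+2|g|/\delta)|k|$. Take $C=1+2|g|/\delta$. $\square$

**The swap group.** The $\varepsilon$ in (1) cannot be dropped. Let $F$ be the group, under symmetric difference, of finite subsets of $\{1,2,\dots\}\times\{0,1\}$. Give the point $(n,0)$ weight $4^{-n}$ and the point $(n,1)$ weight $2^{-n}$, and let $w(f)$ be the sum of the weights of the points of $f$. The total weight of all points is $\frac13+1=\frac43$. Let $\tau$ be the involution of $F$ that exchanges $(n,0)$ and $(n,1)$ for every $n$, and let $H=F\rtimes\{1,\tau\}$. Put $|f|=w(f)$ and $|f\tau|=1$ for $f\in F$. Symmetry and positivity are clear, and the triangle inequality holds: $w(f\triangle g)\le w(f)+w(g)$; a product of an element of $F$ with an element of $F\tau$ lies in $F\tau$, so it has length $1$, which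 is the length of one of the factors; a product of two elements of $F\tau$ lies in $F$ and has length at most $\frac43\le2$.

Conjugation by elements of $F$ fixes $F$ pointwise, since $F$ is abelian. Conjugation by $\tau$ is continuous at $1$: for nonempty $f\in F$, let $n$ be the least first coordinate of a point of $f$; then both $w(f)$ and $w(\tau f)$ are at least $4^{-n}$ and at most $\sum_{m\ge n}(4^{-m}+2^{-m})\le4\cdot2^{-n}$. So if $w(f)\to0$, then $n\to\infty$, and hence $w(\tau f)\to0$. Thus $H$ is a countable, hence separable, group with left-invariant metric. For $k=\{(n,0)\}$ we have $|k|=4^{-n}$ but $|\tau^{-1}k\tau|=2^{-n}$. The quotient $2^n$ is unbounded, so no $C$ gives $|\tau^{-1}k\tau|\le C|k|$ for all $k$.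

## Weighted displacement metrics on isometry groups

A group with left-invariant metric acts on itself by isometries (left translations), so it is natural to look for the universal group among isometry groups. We first put metrics on these.

Let $(X,d)$ be a complete separable metric space with a dense sequence $x_0,x_1,\dots$, and fix reals $1=L_0\le L_1\le L_2\le\cdots$ with $L_n\to\infty$ (for instance $L_n=2^n$). Let $\mathrm{Iso}(X)$ be the group of surjective isometries of $X$, and put
$$D(g,h)=\max\Big(d(gx_0,hx_0),\ \sup_{n\ge1}L_n^{-1}\min\{1,d(gx_n,hx_n)\}\Big). \tag{2}$$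
The point $x_0$ measures distances without a cutoff, and the other $x_n$ are there to separate the elements of the group.

**Lemma 2.** $(\mathrm{Iso}(X),D)$ is a separable group with left-invariant metric, and its topology is that of pointwise convergence on $X$.

*Proof.* $D$ is finite and symmetric, and it satisfies the triangle inequality because $\min\{1,\cdot\}$ is nondecreasing and subadditive. If $D(g,h)=0$, then $g$ and $h$ agree on the dense set $\{x_n\}$, so $g=h$. Left-invariance holds because $d(kgx_n,khx_n)=d(gx_n,hx_n)$.

We claim that $D(g_k,g)\to0$ if and only if $g_kx_n\to gx_n$ for every $n$. The forward direction is immediate from (2). Conversely, let $\eta>0$. Choose $N$ with $L_n^{-1}<\eta$ for $n\ge N$; the terms with $n\ge N$ are below $\eta$ for all $k$, and the finitely many others tend to $0$. Next, convergence at all $x_n$ is the same as convergence at all $x\in X$, because $d(g_kx,gx)\le2d(x,x_n)+d(g_kx_n,gx_n)$.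

If $g_k\to g$ and $h_k\to h$ pointwise, then
$$d(g_kh_kx,ghx)\le d(h_kx,hx)+d(g_khx,ghx)\to0,\qquad d(g_k^{-1}x,g^{-1}x)=d(x,g_kg^{-1}x)\to0,$$
where the last limit holds because $g_k(g^{-1}x)\to g(g^{-1}x)=x$. So $\mathrm{Iso}(X)$ is a topological group. The map $g\mapsto(gx_n)_n$ is a homeomorphism onto a subspace of the separable metrizable space $X^\omega$, so $\mathrm{Iso}(X)$ is separable. $\square$

When does an action of $H$ give an isometric embedding into $(\mathrm{Iso}(X),D)$? If $x_0$ is displaced by exactly $|k|$, we get $D\ge|k|$. For equality no other $x_n$ may contribute more, and it is enough that $x_n$ is displaced by at most $L_n|k|$. This can fail in very simple actions. Let $s\in C_2(r)$ act on $\mathbb R$ by $x\mapsto r-x$, with $x_0=0$ and $x_1=1$. Then $0$ is displaced by exactly $r$, but $1$ is displaced by $|r-2|$, which is at least $1$ for $r\le1$. So $D(s,1)\ge L_1^{-1}$, which is larger than $r$ as soon as $r<L_1^{-1}$.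

**Lemma 3.** Let $X$, $(x_n)$, $(L_n)$, $D$ be as above and let $H$ be a group with left-invariant metric. Suppose that $H$ acts by isometries on a pseudometric space $(Y,\partial)$ containing points $y_0,y_1,\dots$ such that

- (P1) $\partial(y_i,y_j)=d(x_i,x_j)$ for all $i,j$;
- (P2) $\partial(ky_n,y_n)\le L_n|k|$ for all $n$ and all $k\in H$;
- (P3) $\partial(ky_0,y_0)=|k|$ for all $k\in H$;
- (P4) $\{y_n:n\in\omega\}$ is dense in $(Y,\partial)$.

Then there is a homomorphism $\sigma:H\to\mathrm{Iso}(X)$ with $D(\sigma(g),\sigma(h))=d_H(g,h)$ for all $g,h\in H$.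

*Proof.* Let $\widehat Y$ be the completion of the metric quotient of $(Y,\partial)$. By (P1) and (P4), $y_n\mapsto x_n$ is an isometry from a dense subset of $\widehat Y$ onto a dense subset of $X$. Both spaces are complete, so it extends to a surjective isometry $\Phi:\widehat Y\to X$. The action of $H$ passes to the quotient and extends to an action by surjective isometries of $\widehat Y$, so $\sigma(h)=\Phi\circ h\circ\Phi^{-1}$ is a homomorphism $H\to\mathrm{Iso}(X)$, and $d(\sigma(k)x_n,x_n)=\partial(ky_n,y_n)$. For $g,h\in H$ put $k=g^{-1}h$. By left-invariance of $D$,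
$$D(\sigma(g),\sigma(h))=D(\sigma(k),1)=\max\Big(\partial(ky_0,y_0),\ \sup_{n\ge1}L_n^{-1}\min\{1,\partial(ky_n,y_n)\}\Big).$$
The first entry is $|k|$ by (P3), and every term in the supremum is at most $|k|$ by (P2). So the maximum is $|k|=d_H(g,h)$. $\square$

The task is now to find one space $X$, with one sequence and one choice of weights, such that every separable $H$ has an action as in Lemma 3.

## Why orbit points cannot belong to the dense sequence

The first plan is this. By (P3) the orbit of $y_0$ is a copy of $H$ with left translation. Let $H$ act on itself, adjoin further points until the space looks like $X$, and include a countable dense set of orbit points $gy_0$ in the dense sequence.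

The plan fails at the displacement of orbit points. By (P3),
$$\partial(k\,gy_0,\,gy_0)=\partial(g^{-1}kg\,y_0,y_0)=|g^{-1}kg| ,$$
and this need not be bounded by a multiple of $|k|$. Take the swap group, and suppose that $\tau y_0$ is the point $y_j$ of the sequence for some $j\ge1$. For $k=\{(n,0)\}$ the $j$-th term in (2) is $L_j^{-1}2^{-n}$, and this exceeds $|k|=4^{-n}$ once $2^n>L_j$. So $D(\sigma(k),1)>|k|$, whatever the weight $L_j$ is. Even where the needed constants exist, they depend on $H$ and $g$, whereas the weights must be fixed before $H$ is known.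

So the orbit points should not be required to belong to the sequence; by (P4) they must nevertheless be *limits* of it. Lemma 1 gives us the means: up to an error $\varepsilon$, the displacement of $gy_0$ is bounded by a multiple of $|k|$, with a constant $C$ that depends on $H$, $g$ and $\varepsilon$. A point at distance $2\varepsilon$ from $gy_0$ can absorb the error, and may be displaced by only $C|k|$. If we place such a point *late* in the sequence, at an index $n$ with $L_n\ge C$, then (P2) permits it. As $\varepsilon\to0$ the index $n$ goes as far out as it needs to.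

The price is that the distances $d(x_n,x_j)$ are fixed in advance while $n$ must be allowed to be arbitrarily large. So the fixed sequence must offer points of any prescribed metric behavior arbitrarily late. We now build such a sequence.

## Katětov functions and the rich sequence

**Definition.** Let $(Z,d)$ be a pseudometric space. A function $f:Z\to[0,\infty)$ is *Katětov* if $|f(z)-f(z')|\le d(z,z')\le f(z)+f(z')$ for all $z,z'\in Z$.

These are exactly the functions that can be the distance to one new point. On two points at distance $2$, for example, $(q_0,q_1)=(3,1)$ and $(1,1)$ are Katětov, while $(4,1)$ is not (the difference is too large) and neither is $(\frac12,1)$ (the sum is too small).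

**Lemma 4.** Let $A$ be a finite nonempty subset of a pseudometric space $(Z,d)$ and let $q:A\to[0,\infty)$ be Katětov. Then $f(z)=\min_{a\in A}(q(a)+d(a,z))$ is a Katětov function on $Z$ that extends $q$. If $q>0$, then $f>0$.

*Proof.* As a minimum of $1$-Lipschitz functions, $f$ is $1$-Lipschitz. Also
$$q(a)+d(a,z)+q(b)+d(b,z')\ge d(a,b)+d(a,z)+d(b,z')\ge d(z,z').$$
For $b\in A$, taking $a=b$ gives $f(b)\le q(b)$, and $q(a)+d(a,b)\ge q(b)$ gives the reverse. Positivity is clear. $\square$

**Lemma 5 (rounding up).** Let $d$ be a metric on $\{0,\dots,m-1\}$, let $t$ be Katětov for $d$, let $N\ge1$ be an integer with $Nd(i,j)\in\mathbb Z$ for all $i,j<m$, and let $c\in\{0,1\}$. Then $q_i=(\lceil Nt_i\rceil+c)/N$ is a rational-valued Katětov function with $t_i\le q_i\le t_i+(1+c)/N$.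

*Proof.* The bounds are clear, and they give $q_i+q_j\ge t_i+t_j\ge d(i,j)$. Since $Nd(i,j)$ is an integer, $\lceil Nt_i\rceil\le\lceil Nt_j+Nd(i,j)\rceil=\lceil Nt_j\rceil+Nd(i,j)$, so $q_i\le q_j+d(i,j)$; exchange $i$ and $j$. $\square$

**Lemma 6.** There is a rational-valued metric $d$ on $\omega$ (write $x_n$ for the point $n$) with the following property.

(R) For every $m\ge1$ and every Katětov $q:\{0,\dots,m-1\}\to\mathbb Q_{>0}$ there are infinitely many $n\ge m$ with
$$d(x_n,x_j)=\min_{i<m}\big(q_i+d(x_i,x_j)\big)\qquad\text{for all }j<n. \tag{3}$$

*Proof.* Enumerate all pairs $(m,q)$ with $m\ge1$ and $q\in\mathbb Q_{>0}^m$, so that each pair occurs infinitely often. At step $n\ge1$ the metric is already defined on $\{0,\dots,n-1\}$. If the $n$-th pair $(m,q)$ has $m\le n$ and $q$ is Katětov on $\{0,\dots,m-1\}$, define $d(x_n,x_j)$ for $j<n$ by (3); otherwise use (3) with $m=1$ and $q=(1)$, which is Katětov on one point. By Lemma 4 the new distances form a positive Katětov function, so $d$ is now a metric on $\{0,\dots,n\}$, and it is rational-valued. Given $m$ and a Katětov $q$ with positive rational values,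 the pair $(m,q)$ occurs at infinitely many steps $n\ge m$, and at each of these (3) holds. $\square$

Equation (3) prescribes the distances from $x_n$ to *all* earlier points: $x_n$ realizes $q$ on the first $m$ points, and its distances to the points $x_m,\dots,x_{n-1}$ are as large as the triangle inequality allows. We shall need exactly this when we wait from $m$ until $n$.

## The theorems

From here on, fix $d$ as in Lemma 6, let $U$ be the completion of $(\omega,d)$, fix reals $1=L_0\le L_1\le L_2\le\cdots$ with $L_n\to\infty$, let $G=\mathrm{Iso}(U)$, and let $D$ be the metric (2) for $X=U$ and the sequence $(x_n)$.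

**Theorem A.** $(G,D)$ is a separable group with left-invariant metric, and it is metrically universal for the class of all separable groups with left-invariant metric.

For the second theorem recall that the *Urysohn space* $\mathbb U$ is the nonempty complete separable metric space with the *extension property*: for every finite $A\subset\mathbb U$ and every Katětov $f:A\to[0,\infty)$ there is $z\in\mathbb U$ with $d(z,a)=f(a)$ for all $a\in A$. By a classical theorem such a space exists and is unique up to isometry. A topological group is *Polish* if its topology is separable and completely metrizable.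

**Theorem B.**

1. $U$ is isometric to the Urysohn space, and $G=\mathrm{Iso}(U)$ is a Polish group in the topology of $D$. So the universal group can be taken to be the Polish group $\mathrm{Iso}(\mathbb U)$ with a compatible left-invariant metric. This holds for every choice of weights $1=L_0\le L_1\le\cdots\to\infty$.
2. For each $c>0$, $(G,\min\{D,c\})$ is metrically universal for separable groups with left-invariant metric of diameter $\le c$.
3. A metrically universal group $(G',D')$ for the class of separable groups with left-invariant metric can never have $D'$ complete.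

The first half of Theorem A is Lemma 2. For the second half we fix a separable group $(H,d_H)$ with left-invariant metric and construct an action as in Lemma 3, one orbit at a time.

## Adjoining one orbit with prescribed displacement

We are given an action of $H$ on $Z$ and want to adjoin a free orbit $\{hy\}$, prescribing the distances $r_a$ from $y$ to finitely many points $z_a$ and demanding $\partial(hy,y)\le L|h|$. Which conditions are forced? If such an extension exists, then
$$\partial(kz_a,z_b)\le\partial(kz_a,ky)+\partial(ky,y)+\partial(y,z_b)\le r_a+L|k|+r_b .$$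
Likewise $r_a=\partial(ky,kz_a)\le L|k|+r_b+\partial(z_b,kz_a)$ and $r_b\le\partial(z_b,kz_a)+r_a+L|k|$. These forced conditions are also sufficient. Moreover, in any such extension $\partial(y,z)\le\partial(y,ky)+\partial(ky,kz_a)+\partial(kz_a,z)\le L|k|+r_a+\partial(kz_a,z)$, which tells us the largest candidate for $\partial(y,\cdot)$.

**Lemma 7.** Let $H$ act on a set $Z$ with an $H$-invariant pseudometric $\partial$. Let $(z_a)_{a\in A}$ be a finite nonempty family in $Z$, let $r_a\ge0$ and $L\ge0$, and suppose that for all $a,b\in A$ and $k\in H$

- (E1) $\partial(kz_a,z_b)\le r_a+r_b+L|k|$,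
- (E2) $|r_a-r_b|\le\partial(kz_a,z_b)+L|k|$.

Then $\partial$ extends to an $H$-invariant pseudometric on $Z\sqcup\{hy:h\in H\}$ (a new free orbit) such that
$$\partial(y,z)=f(z):=\inf_{k\in H,\,a\in A}\big(L|k|+r_a+\partial(kz_a,z)\big)\qquad(z\in Z), \tag{4}$$
$\partial(y,z_a)=r_a$ for all $a\in A$, and $\partial(hy,y)\le L|h|$ for all $h\in H$.

*Proof.*

**Step 1: $f$ is Katětov, so that it can serve as a distance function.** As an infimum of nonnegative $1$-Lipschitz functions, $f$ is $1$-Lipschitz. For $k,k'\in H$ and $a,b\in A$ we use $|k|+|k'|\ge|k'^{-1}k|$, and then (E1) for the element $k'^{-1}k$, with $\partial(k'^{-1}kz_a,z_b)=\partial(kz_a,k'z_b)$: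
$$\big(L|k|+r_a+\partial(kz_a,z)\big)+\big(L|k'|+r_b+\partial(k'z_b,z')\big)\ge L|k'^{-1}k|+r_a+r_b+\partial(kz_a,z)+\partial(k'z_b,z')$$
$$\ge\partial(kz_a,k'z_b)+\partial(kz_a,z)+\partial(k'z_b,z')\ge\partial(z,z').$$
Taking infima gives $f(z)+f(z')\ge\partial(z,z')$.

**Step 2: $f$ has the prescribed values.** Taking $k=1$ and $a=b$ gives $f(z_b)\le r_b$. By (E2), $L|k|+r_a+\partial(kz_a,z_b)\ge r_b$ for all $k,a$, so $f(z_b)\ge r_b$.

**Step 3: translating $f$ by $h$ changes it by at most $L|h|$.** Substitute $k'=hk$:
$$f(h^{-1}z)=\inf_{k,a}\big(L|k|+r_a+\partial(hkz_a,z)\big)=\inf_{k',a}\big(L|h^{-1}k'|+r_a+\partial(k'z_a,z)\big).$$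
Since $\big||h^{-1}k'|-|k'|\big|\le|h|$, we get $|f(h^{-1}z)-f(z)|\le L|h|$.

**Step 4: we realize all points as functions on $Z$, which defines the distances inside the new orbit.** For $u:Z\to\mathbb R$ put $(k\cdot u)(w)=u(k^{-1}w)$. Assign to $z\in Z$ the function $\partial(z,\cdot)$ and to $hy$ the function $f_h=h\cdot f$, and let the new $\partial$ be the pullback of the sup-distance between functions.

- It is $H$-invariant: $k\cdot\partial(z,\cdot)=\partial(kz,\cdot)$ and $k\cdot f_h=f_{kh}$, and $k\cdot$ preserves sup-distances.
- It extends the old pseudometric: $\sup_w|\partial(z,w)-\partial(z',w)|=\partial(z,z')$, where "$\le$" is the triangle inequality and $w=z'$ attains the value.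
- It satisfies $\partial(hy,z)=\sup_w|f_h(w)-\partial(z,w)|=f_h(z)$. Indeed $f_h$ is Katětov, as a translate of $f$ by an isometry, so $f_h(w)\le f_h(z)+\partial(z,w)$ and $\partial(z,w)\le f_h(z)+f_h(w)$; the value is attained at $w=z$. With $h=1$ this is (4).
- All distances are finite: the remaining ones satisfy $\partial(hy,h'y)\le f_h(z)+f_{h'}(z)$ for any fixed $z\in Z$.

Finally, Step 2 gives $\partial(y,z_a)=r_a$, and Step 3 gives $\partial(hy,y)=\sup_w|f(h^{-1}w)-f(w)|\le L|h|$. $\square$

## Free and targeted extensions

Let $Y=H\times\omega$ with action $k(g,n)=(kg,n)$. Write $y_n=(1,n)$, so $(g,n)=gy_n$, and let $Y_n=H\times\{0,\dots,n-1\}$. We construct an $H$-invariant pseudometric on $Y$ with (P1)–(P4) by extending it from $Y_n$ to $Y_{n+1}$ at *stage $n$*, for $n=1,2,\dots$.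

**Start.** On $Y_1$ put $\partial(gy_0,hy_0)=|g^{-1}h|=d_H(g,h)$. This is $H$-invariant, and (P1), (P2), (P3) hold for $y_0$, because $\partial(ky_0,y_0)=|k|$ and $L_0=1$.

There are two kinds of stage. The first keeps the construction going and makes no attempt to approximate anything.

**Lemma 8 (free extension).** Let $n\ge1$ and suppose that (P1) and (P2) hold on $Y_n$. Then $\partial$ extends to $Y_{n+1}$ so that (P1) and (P2) hold there and
$$\partial(y_n,z)=\min_{i<n}\big(d(x_n,x_i)+\partial(y_i,z)\big)\qquad(z\in Y_n). \tag{5}$$

*Proof.* Apply Lemma 7 with $Z=Y_n$, the family $(y_i)_{i<n}$, $r_i=d(x_n,x_i)$ and $L=L_n$. We check the hypotheses using (P1), (P2) and $L_i\le L_n$.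

- (E1): $\partial(ky_i,y_j)\le\partial(ky_i,y_i)+\partial(y_i,y_j)\le L_i|k|+d(x_i,x_j)\le L_n|k|+r_i+r_j$.
- (E2): $|r_i-r_j|\le d(x_i,x_j)=\partial(y_i,y_j)\le\partial(ky_i,y_j)+L_i|k|\le\partial(ky_i,y_j)+L_n|k|$.

The lemma gives $\partial(y_n,y_i)=d(x_n,x_i)$ and $\partial(ky_n,y_n)\le L_n|k|$, so (P1) and (P2) hold on $Y_{n+1}$. Since $\partial(y_i,z)\le L_i|k|+\partial(ky_i,z)\le L_n|k|+\partial(ky_i,z)$, the infimum in (4) is attained with $k=1$, and this is (5). $\square$

**Two points, by hand.** Let $H=C_2(r)$ and let $c=d(x_1,x_0)$. On $Y_1=\{y_0,sy_0\}$ the distance is $r$. The free extension at stage $1$ gives $\partial(y_1,y_0)=c$ and $\partial(y_1,sy_0)=c+r$, and $\partial(sy_1,y_1)=\sup_w|f(sw)-f(w)|=r$. We see the corners of a rectangle with sides $r$ and $c$ in the $\ell^1$ metric. If we only ever make free extensions, then (5) and induction give $\partial(y_n,sy_0)\ge r$ for all $n$, so the sequence never approaches $sy_0$ and (P4) fails. Some stages must aim at a point.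

**Lemma 9 (targeted extension).** Let $n\ge1$ and suppose that (P1) and (P2) hold on $Y_n$. Let $z\in Y_n$, $\varepsilon>0$, $t_i=\partial(z,y_i)$ and $r_i=d(x_n,x_i)$ for $i<n$, and suppose that
$$|r_i-t_i|\le\varepsilon,\qquad t_i\ge2\varepsilon\quad(i<n),\qquad\partial(kz,z)\le\varepsilon+L_n|k|\quad(k\in H). \tag{6}$$
Then $\partial$ extends to $Y_{n+1}$ so that (P1) and (P2) hold there and $\partial(y_n,z)=2\varepsilon$.

*Proof.* Apply Lemma 7 with $Z=Y_n$, the family $(y_i)_{i<n}$ together with $z_*=z$, the values $r_i$ together with $r_*=2\varepsilon$, and $L=L_n$. For pairs $(i,j)$, (E1) and (E2) were checked in the proof of Lemma 8. The remaining pairs are checked with (6).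

- (E1) for $(*,*)$: $\partial(kz,z)\le\varepsilon+L_n|k|\le2r_*+L_n|k|$. (E2) for $(*,*)$ says that $0$ is at most a nonnegative number.
- (E1) for $(*,i)$: $\partial(kz,y_i)\le\partial(kz,z)+t_i\le\varepsilon+L_n|k|+r_i+\varepsilon=r_*+r_i+L_n|k|$.
- (E2) for $(*,i)$, bound on $r_i-r_*$: $r_i-r_*\le t_i-\varepsilon\le\partial(y_i,kz)+\partial(kz,z)-\varepsilon\le\partial(kz,y_i)+L_n|k|$.
- (E2) for $(*,i)$, bound on $r_*-r_i$: we have $r_i\ge t_i-\varepsilon\ge\varepsilon$, and also $\partial(kz,y_i)+L_n|k|\ge t_i-\partial(kz,z)+L_n|k|\ge t_i-\varepsilon\ge\varepsilon$. Adding, $r_*=2\varepsilon\le r_i+\partial(kz,y_i)+L_n|k|$.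
- Pairs $(i,*)$: since $\partial(ky_i,z)=\partial(k^{-1}z,y_i)$ and $|k^{-1}|=|k|$, these are the conditions for $(*,i)$ with $k^{-1}$ in place of $k$.

Lemma 7 gives $\partial(y_n,y_i)=d(x_n,x_i)$, $\partial(y_n,z)=2\varepsilon$ and $\partial(ky_n,y_n)\le L_n|k|$. $\square$

In the example $H=C_2(1)$, suppose $d(x_1,x_0)=1$ and aim at $z=sy_0$ at stage $1$ with $\varepsilon=\frac14$. Here $t_0=r_0=1\ge2\varepsilon$ and $\partial(sz,z)=1\le\frac14+L_1$, so (6) holds. We get $\partial(y_1,y_0)=1$, $\partial(y_1,sy_0)=\frac12$, and $\partial(sy_1,y_1)=\sup_w|f(sw)-f(w)|=|1-\tfrac12|=\tfrac12\le L_1$.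

## Waiting for a large weight: every orbit point is approximated

Lemma 9 needs an index $n$ at which the fixed distances $d(x_n,\cdot)$ agree within $\varepsilon$ with $\partial(z,\cdot)$ on *all* earlier points, and at which $L_n$ is large. We now arrange this for every point of a dense set and every $\varepsilon=1/j$.

Let $H_0\subseteq H$ be countable and dense. Enumerate all *tasks* $(g,p,\varepsilon)\in H_0\times\omega\times\{1/j:j\ge1\}$ and handle them one after another, performing one free extension after each task so that all stages are reached. Every stage will be free or targeted, so by Lemmas 8 and 9, (P1) and (P2) hold throughout. To handle $(g,p,\varepsilon)$, put $z=gy_p$, perform free extensions (if needed) until $Y_m$ is constructed for some $m>p$, and put $t_i=\partial(z,y_i)$ for $i<m$.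

*Case 1: $t_i<2\varepsilon$ for some $i<m$.* Nothing more is done.

*Case 2: $t_i\ge2\varepsilon$ for all $i<m$.* We proceed in four steps.

**Step 1: we approximate $t$ by a rational Katětov function, so that (R) applies.** By (P1), $|t_i-t_j|\le\partial(y_i,y_j)=d(x_i,x_j)\le t_i+t_j$, so $t$ is Katětov on $\{x_0,\dots,x_{m-1}\}$. Choose an integer $N\ge1/\varepsilon$ with $Nd(x_i,x_j)\in\mathbb Z$ for all $i,j<m$; this is possible because $d$ is rational-valued. By Lemma 5 with $c=0$, $q_i=\lceil Nt_i\rceil/N$ is Katětov and rational with $0\le q_i-t_i\le\varepsilon$, and $q_i\ge t_i>0$.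

**Step 2: we find out how large the weight must be.** By invariance, (P2), and Lemma 1 applied to $g$ and $\varepsilon/L_p$, there is $C$ with
$$\partial(kz,z)=\partial(g^{-1}kg\,y_p,y_p)\le L_p|g^{-1}kg|\le\varepsilon+C|k|\qquad(k\in H). \tag{7}$$
Here $C$ is $L_p$ times the constant of Lemma 1. By (R) there are infinitely many $n\ge m$ satisfying (3) for this $q$. Since $L_n\to\infty$, we can choose such an $n$ with $L_n\ge C$.

**Step 3: we wait until stage $n$ and compute what happens to $\partial(z,\cdot)$ in the meantime.** Perform free extensions at stages $m,\dots,n-1$. We claim that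
$$\partial(z,y_j)=\min_{i<m}\big(t_i+d(x_i,x_j)\big)\qquad\text{for all }j<n. \tag{8}$$
For $j<m$ the right side equals $t_j$, by Lemma 4. For $m\le j<n$ we use induction on $j$. Since $z\in Y_m\subseteq Y_j$, (5) and the induction hypothesis give
$$\partial(z,y_j)=\min_{i<j}\ \min_{i'<m}\big(d(x_j,x_i)+d(x_i,x_{i'})+t_{i'}\big).$$
By the triangle inequality this is at least $\min_{i'<m}(d(x_j,x_{i'})+t_{i'})$, and the choice $i=i'<m$ shows that it is at most this. This proves (8).

**Step 4: we aim at $z$.** By (3) and (8), the functions $d(x_n,x_j)$ and $\partial(z,y_j)$ of $j<n$ are given by the same formula, one with $q$ and the other with $t$. Since $|q_i-t_i|\le\varepsilon$ for $i<m$,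
$$|d(x_n,x_j)-\partial(z,y_j)|\le\varepsilon\qquad\text{for all }j<n,$$
and $\partial(z,y_j)\ge\min_{i<m}t_i\ge2\varepsilon$. By (7) and $L_n\ge C$, $\partial(kz,z)\le\varepsilon+L_n|k|$. So (6) holds at stage $n$. Perform the targeted extension of Lemma 9; it gives $\partial(y_n,z)=2\varepsilon$.

**All four properties hold on $Y$.** (P1) and (P2) hold at every stage. (P3) holds on $Y_1$ and persists because every stage extends $\partial$. For (P4): after the task $(g_0,p,\varepsilon)$ the point $g_0y_p$ is within $2\varepsilon$ of some $y_j$, so every $g_0y_p$ with $g_0\in H_0$ and $p\in\omega$ lies in the closure of $\{y_n\}$. For arbitrary $g\in H$ and $g_0\in H_0$,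
$$\partial(gy_p,g_0y_p)=\partial(y_p,g^{-1}g_0y_p)\le L_p|g^{-1}g_0|=L_p\,d_H(g,g_0),$$
which can be made arbitrarily small because $H_0$ is dense. So every point $gy_p$ of $Y$ lies in the closure of $\{y_n\}$.

**Proof of Theorem A.** By Lemma 2, $(G,D)$ is a separable group with left-invariant metric. Given a separable group $H$ with left-invariant metric, we have just built an action of $H$ with (P1)–(P4). Lemma 3 with $X=U$ yields a homomorphism $\sigma:H\to G$ with $D(\sigma(g),\sigma(h))=d_H(g,h)$; being isometric, it is injective. $\blacksquare$

## $U$ is the Urysohn space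

For Theorem B(1) we need the extension property of $U$. Density of the $x_n$ gives it only approximately at first; completeness removes the error. This passage is standard (see J. Melleray, *Some geometric and dynamical properties of the Urysohn space*, Topology Appl. 155 (2008)), and here is a proof.

**Lemma 10.** Let $X$ be a nonempty complete metric space such that for every finite $A\subset X$, every Katětov $f:A\to[0,\infty)$ and every $\varepsilon>0$ there is $z\in X$ with $|d(z,a)-f(a)|\le\varepsilon$ for all $a\in A$. Then $X$ has the extension property.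

*Proof.* Let $A\subset X$ be finite and $f$ Katětov on $A$; we may assume $A\neq\emptyset$. If $f(a)=0$ for some $a\in A$, then the Katětov inequalities give $f(b)=d(a,b)$ for all $b\in A$, and $z=a$ works. So assume $f>0$, and choose $k_0$ with $2^{-k_0}<\min f$. We construct $z_k$ for $k\ge k_0$ with
$$|d(z_k,a)-f(a)|\le2^{-k}\ (a\in A),\qquad d(z_k,z_{k+1})\le2^{1-k}.$$
The point $z_{k_0}$ exists by hypothesis. Given $z_k$, note that $z_k\notin A$, since $z_k=a$ would give $f(a)\le2^{-k}<\min f$. Extend $f$ to $A\cup\{z_k\}$ by the value $2^{-k}$ at $z_k$. This is Katětov: $d(z_k,a)\le f(a)+2^{-k}$ and $f(a)-2^{-k}\le d(z_k,a)$ hold by the choice of $z_k$, and $2^{-k}-f(a)<0\le d(z_k,a)$. Apply the hypothesis with error $2^{-k-1}$ to get $z_{k+1}$; in particular $d(z_{k+1},z_k)\le2^{-k}+2^{-k-1}\le2^{1-k}$. The sequence $(z_k)$ is Cauchy, and its limit $z$ satisfies $d(z,a)=f(a)$ for all $a\in A$. $\square$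

**Proof of Theorem B(1).**

**Step 1: $U$ has the approximate extension property.** The case $A=\emptyset$ is trivial. Let $A\subset U$ be nonempty and finite, $f:A\to[0,\infty)$ Katětov and $\varepsilon>0$. Choose $m$ such that each $a\in A$ is within $\varepsilon/4$ of some $x_{i(a)}$ with $i(a)<m$. By Lemma 4, $\tilde f(u)=\min_{a\in A}(f(a)+d(a,u))$ is Katětov on $U$ and extends $f$. Choose an integer $N\ge4/\varepsilon$ with $Nd(x_i,x_j)\in\mathbb Z$ for $i,j<m$, and put $q_i=(\lceil N\tilde f(x_i)\rceil+1)/N$. By Lemma 5 with $c=1$, $q$ is rational-valued and Katětov with $|q_i-\tilde f(x_i)|\le2/N\le\varepsilon/2$; the summand $1$ makes it positive. By (R) there is $n\ge m$ satisfying (3), and then $d(x_n,x_i)=q_i$ for all $i<m$ by Lemma 4. Hence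
$$|d(x_n,a)-f(a)|\le d(x_{i(a)},a)+|q_{i(a)}-\tilde f(x_{i(a)})|+|\tilde f(x_{i(a)})-\tilde f(a)|\le\tfrac\varepsilon4+\tfrac\varepsilon2+\tfrac\varepsilon4=\varepsilon .$$
By Lemma 10 and the uniqueness of the Urysohn space, $U$ is isometric to $\mathbb U$.

**Step 2: $G$ is Polish.** That the isometry group of a complete separable metric space is Polish for pointwise convergence is in Kechris, *Classical Descriptive Set Theory*, 9.B; by Lemma 2 this is the topology of $D$. Here is the argument. The map $g\mapsto\big((gx_n)_n,(g^{-1}x_n)_n\big)$ is a homeomorphism of $G$ onto a subspace of the Polish space $U^\omega\times U^\omega$, because inversion is continuous. It suffices that its image is closed. Suppose that $(g_kx_n)_k$ and $(g_k^{-1}x_n)_k$ converge for every $n$. Since all $g_k^{\pm1}$ are isometries, $U$ is complete and the $x_n$ are dense, $g_k$ and $g_k^{-1}$ converge at every point of $U$, to distance-preserving maps $g$ and $g'$. Now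
$$d(x,gg'x)=d(g_kg_k^{-1}x,gg'x)\le d(g_k^{-1}x,g'x)+d(g_kg'x,gg'x)\to0,$$
so $gg'=1$, and in the same way $g'g=1$. So $g\in G$, $g'=g^{-1}$, and the limit lies in the image.

**Step 3: conclusion.** Transporting $D$ along an isometry $U\to\mathbb U$ gives a compatible left-invariant metric on $\mathrm{Iso}(\mathbb U)$ that is metrically universal by Theorem A. The weights were arbitrary throughout. $\blacksquare$

## Bounded diameter, and why completeness is impossible

**Proof of Theorem B(2).** $\min\{D,c\}$ is a left-invariant metric with the same topology as $D$, so $(G,\min\{D,c\})$ is again a separable group with left-invariant metric. If $d_H\le c$, then $D(\sigma(g),\sigma(h))=d_H(g,h)\le c$ for the embedding $\sigma$ of Theorem A, so $\sigma$ is also isometric for $\min\{D,c\}$. $\blacksquare$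

**Proof of Theorem B(3).** The idea is to find one separable group with a sequence that is Cauchy while its inverses are not; no complete group can contain it.

**Step 1: the group.** Let $S_\infty$ be the group of all permutations of $\omega$ with $\delta(g,h)=2^{-\min\{n:\,g(n)\ne h(n)\}}$ for $g\neq h$ and $\delta(g,g)=0$. This is a metric for the topology of pointwise convergence, and it is left-invariant because $g(n)\ne h(n)$ if and only if $kg(n)\ne kh(n)$. Multiplication is continuous: if $g_k\to g$ and $h_k\to h$, then eventually $h_k(n)=h(n)$ and $g_k(h(n))=g(h(n))$. Inversion is continuous: if $g_k\to g$ and $g(m)=n$, then eventually $g_k(m)=n$, i.e. $g_k^{-1}(n)=m=g^{-1}(n)$. The countably many finitely supported permutations are dense, because every finite partial injection extends to one of them. So $(S_\infty,\delta)$ is a separable group with left-invariant metric.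

**Step 2: a Cauchy sequence.** Let $g_k$ be the cycle $(0\,1\,\cdots\,k{+}1)$. For $l\ge k$ and $i\le k$ we have $g_l(i)=i+1=g_k(i)$, so $g_k^{-1}g_l$ fixes $0,\dots,k$. Hence $\delta(g_k,g_l)=\delta(1,g_k^{-1}g_l)\le2^{-k-1}$, and $(g_k)$ is Cauchy.

**Step 3: its inverses are not Cauchy.** For $l>k$ we have $g_l^{-1}(0)=l+1$, and $g_k$ fixes $l+1$. So $g_kg_l^{-1}(0)=l+1\neq0$, and $\delta(g_k^{-1},g_l^{-1})=\delta(1,g_kg_l^{-1})=1$.

**Step 4: the contradiction.** Suppose that $(G',D')$ is metrically universal for the class of separable groups with left-invariant metric and that $D'$ is complete. Let $\phi:S_\infty\to G'$ be an isometric homomorphism. By Step 2, $(\phi(g_k))$ is $D'$-Cauchy, so it converges in $G'$. Inversion in $G'$ is continuous, so $(\phi(g_k)^{-1})=(\phi(g_k^{-1}))$ converges as well, and in particular it is $D'$-Cauchy. But $D'(\phi(g_k^{-1}),\phi(g_l^{-1}))=\delta(g_k^{-1},g_l^{-1})=1$ for all $l>k$, by Step 3. This is a contradiction. $\blacksquare$
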